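# Vanishing Tate cohomology for Monster elements all of whose powers are Fricke

## 1. Elements of odd order

The Monster $\mathbb M$ acts on the monster vertex algebra (moonshine module) $V^\natural=\bigoplus_{n\ge0}V^\natural_n$ of Frenkel–Lepowsky–Meurman. Over $\mathbb C$ the action of an element is described by traces. Over $\mathbb Z$ there is finer information, namely the cohomology of cyclic subgroups. We ask when it vanishes.

Recall that $V_0^\natural=\mathbb C\mathbf 1$ and $V_1^\natural=0$. For $g\in\mathbb M$ the McKay–Thompson series is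
$$T_g(\tau)=\sum_n\operatorname{Tr}(g|V_n^\natural)q^{n-1}=q^{-1}+\sum_{n\ge1}a_nq^n,\qquad q=e^{2\pi i\tau}.$$
By Borcherds' proof of monstrous moonshine it is a Hauptmodul for a genus zero group $\Gamma_g\subset\mathrm{SL}_2(\mathbb R)$. The group $\Gamma_g$ contains some $\Gamma_0(M)$, so its cusps are $\mathbb Q\cup\{\infty\}$. On the compactified quotient, $T_g$ has exactly one pole, which is simple and lies at the cusp $\infty$.

**Definition (Fricke element).** $g$ is *Fricke* if some element of $\Gamma_g$ maps the cusp $0$ to the cusp $\infty$. For example $g=1$ is Fricke, since $\Gamma_1=\mathrm{SL}_2(\mathbb Z)$ contains $\tau\mapsto-1/\tau$.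

**Definition (integral form).** An *integral form* is a vertex algebra $V=\bigoplus V_n$ over $\mathbb Z$, each $V_n$ free of finite rank, with an action of $\mathbb M$ by automorphisms, such that $V\otimes\mathbb C\cong V^\natural$ $\mathbb M$-equivariantly as graded vertex algebras. It is *self-dual* if the invariant bilinear form restricts to a unimodular form on $V$. Carnahan proved that self-dual integral forms exist.

**Definition (Tate cohomology).** For $g$ of order $N$ acting on an abelian group $L$, put $N_g=1+g+\dots+g^{N-1}$ and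
$$\hat H^0(g,L)=\ker(1-g)/\operatorname{im}N_g,\qquad\hat H^1(g,L)=\ker N_g/\operatorname{im}(1-g).$$
For a cyclic group, $\hat H^1$ is the usual $H^1(\langle g\rangle,L)$. On $V$ everything is computed degree by degree.

Two examples to keep in mind, with $g$ of order $2$. On $\mathbb Z^2$ with the swap, $\ker(1+g)=\mathbb Z(1,-1)=\operatorname{im}(1-g)$, so $\hat H^1=0$. On $\mathbb Z^2$ with $g=\mathrm{diag}(1,-1)$, $\ker(1+g)=\{(0,y)\}$ and $\operatorname{im}(1-g)=\{(0,2y)\}$, so $\hat H^1=\mathbb Z/2$. The traces of all group elements agree in the two examples.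

The question is the following conjecture from Satoru Urano, "A Composite Order Generalization of Modular Moonshine", arXiv:2002.08620 (2020): *if $V$ is a self-dual integral form and $g^j$ is Fricke for all $j>0$, then $\hat H^1(g,V)=0$.* The answer is yes. The prime order input is:

**(I0)** (Borcherds–Ryba) $\hat H^1(g,V)=0$ for Fricke elements $g$ of odd prime order.

Being Fricke is not enough by itself: for $g$ in class $8A$, a Fricke element, $\hat H^1(g,V)\ne0$ for every integral form. So the hypothesis on powers matters, and we need to read off which elements are Fricke.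

**Lemma 1.1.** If $g$ is Fricke, there are $c\in\mathbb R^*$ and $s\in\mathbb C$ with $|s|=1$ such that $T_g(it)=s\,e^{2\pi/(c^2t)}(1+o(1))$ as $t\to0^+$. If $g$ is not Fricke, $T_g(it)$ is bounded as $t\to0^+$.

*Proof.* Let $w=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\Gamma_g$ map $0$ to $\infty$. Then $d=0$ and $bc=-1$, so $w(\tau)=\frac ac-\frac1{c^2\tau}$ and $T_g(it)=T_g\big(\frac ac+\frac i{c^2t}\big)=e^{-2\pi ia/c}e^{2\pi/(c^2t)}(1+o(1))$. If $g$ is not Fricke, then $0$ is a cusp inequivalent to $\infty$, and the Hauptmodul is holomorphic there, so $T_g(it)$ has a finite limit. $\square$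

**Class data.** We use the following from the ATLAS and from Conway–Norton, *Monstrous Moonshine*, Table 2. Each class has a symbol $n|m+e,f,\dots$, where $n$ is the order of $g$; one omits $|m$ if $m=1$, the numbers $e,f,\dots$ are exact divisors of $n/m$, a lone "$+$" means all exact divisors, "$-$" means none besides $1$, and $1$ is always included. Then $\Gamma_g$ is contained in a group $\Gamma_0(n|m)+e,f,\dots$, which is conjugate by a diagonal matrix to $\Gamma_0(n/m)+e,f,\dots$, and $T_g^m$ is invariant under this larger group. The power $g^d$ has symbol $n'|m'+e',f',\dots$ with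
$$n'=\frac n{(n,d)},\qquad m'=\frac m{(m,d)},\tag{1.1}$$
and $e',f',\dots$ are those of $e,f,\dots$ that divide $n'/m'$. The symbols we need are:

* orders $2,4,8,16,32$: $2+,2-$; $4+,4|2+,4-,4|2-$; $8+,8|2+,8|4+,8|2-,8-,8|4-$; $16|2+,16+,16-$; $32+,32|2+$;
* orders $9,25,27$: $9+,9-$; $25+$; $27+$ (twice); there are no other orders $p^a$ with $p$ odd and $a\ge2$;
* order $24$: $24|2+$, $24+$, $24+8$, $24|2+3$, $24|6+$, $24|4+6$, $24|4+2$ (class $24G$), $24|2+12$, $24+24$, $24|12$;
* $2A,2B,3B,4B,8C$ are $2+,\ 2-,\ 3-,\ 4|2+,\ 8|4+$.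

Moreover $|C_{\mathbb M}(8C)|=143769600=2^{14}3^35^213$, and $\mathbb M$ has no element of order $72$.

**Lemma 1.2.** An element with symbol $n|m+e,f,\dots$ is Fricke if and only if $n/m\in\{1,e,f,\dots\}$.

*Proof.* Put $M=n/m$. An element of $\Gamma_0(M)+e,f,\dots$ is, for some $e$ in the set, $\frac1{\sqrt e}\begin{pmatrix}Ae&B\\CM&De\end{pmatrix}$ with integers $A,B,C,D$ and $ADe^2-BCM=e$. It maps $0$ to $B/(De)$. This is $\infty$ only if $D=0$, and then $-BCM=e$ forces $M\mid e$, so $e=M$. Conversely, for $e=M$ the matrix $\frac1{\sqrt M}\begin{pmatrix}0&-1\\M&0\end{pmatrix}$ maps $0$ to $\infty$. Diagonal conjugation fixes $0$ and $\infty$. So if $M$ is not in the set, $0$ and $\infty$ are inequivalent even under the larger group and $g$ is not Fricke. If $M$ is in the set, some $w$ in the larger group maps $0$ to $\infty$, and $T_g(it)^m=T_g(w(it))^m$ is unbounded as $t\to0^+$; by Lemma 1.1, $g$ is Fricke. $\square$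

For example, $8+$ has set $\{1,8\}\ni8$ and is Fricke, but by (1.1) its square has $n'=4$, $m'=1$ and set $\{1\}$, so its square is $4-$, which is not Fricke.

**Lemma 1.3 (Sylow reduction).** Let $\langle g_p\rangle$ be the Sylow $p$-subgroup of $\langle g\rangle$. If $\hat H^1(g_p,L)=0$ for all $p$, then $\hat H^1(g,L)=0$.

*Proof.* $H^1(\langle g\rangle,L)$ is killed by the order of $g$, so it is the direct sum of its $p$-primary parts. Restriction to $\langle g_p\rangle$ followed by corestriction is multiplication by $[\langle g\rangle:\langle g_p\rangle]$, which is prime to $p$. So restriction is injective on the $p$-primary part, and that part is $0$. $\square$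

**Proposition 1.4 (odd order).** Let $V$ be a self-dual integral form and $g$ an element of odd order all of whose powers are Fricke. Then $\hat H^1(g,V)=0$.

*Proof.* By Lemma 1.3 it suffices that $\hat H^1(g_p,V)=0$ for each $p$. If $g_p=1$ this is clear. Otherwise $g_p$ has order $p^a$, and all its powers are powers of $g$, hence Fricke. Suppose $a\ge2$. Then $g_p$ has symbol $9\pm$, $25+$ or $27+$. Its power of order $p$ is given by (1.1) with $d=p^{a-1}$: the set $\{1\}$, $\{1,9\}$, $\{1,25\}$ or $\{1,27\}$ is cut down to $\{1\}$ and the symbol is $3-$ or $5-$. By Lemma 1.2 this is not Fricke, a contradiction. So $g_p$ is a Fricke element of odd prime order, and (I0) applies. $\square$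

What changes if the order of $g$ is even? Lemma 1.3 still applies and the odd primes are still dealt with. But (I0) says nothing about $g_2$, and order $2^a$ with $a\ge2$ can really occur.

## 2. The classes 2A, 4B, 8C and the statements to prove

**Lemma 2.1.** A nontrivial element of $2$-power order all of whose powers are Fricke lies in $2A$, $4B$ or $8C$. Moreover $(8C)^2=4B$, $(8C)^4=2A$, and odd powers of elements of $8C$ lie in $8C$.

*Proof.* Let the element have order $2^a$. Applying (1.1) with $d=2^{a-1}$ to each symbol in the list gives $n'=2$, $m'=1$, so its power of order $2$ is $2+$ if $2$ is in the set and $2-$ otherwise. The latter is not Fricke. The sets of the "$+$" symbols are: $2+\colon\{1,2\}$; $4+\colon\{1,4\}$; $4|2+\colon\{1,2\}$; $8+\colon\{1,8\}$; $8|2+\colon\{1,4\}$; $8|4+\colon\{1,2\}$; $16|2+\colon\{1,8\}$; $16+\colon\{1,16\}$; $32+\colon\{1,32\}$; $32|2+\colon\{1,16\}$. The "$-$" symbols have $\{1\}$. So $2$ occurs only for $2+,4|2+,8|4+$, that is, for $2A,4B,8C$. By (1.1), the square of $8|4+$ is $4|2+$, its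 fourth power is $2+$, and its odd powers are $8|4+$. $\square$

**Theorem A.** Let $V$ be a self-dual integral form of the monster vertex algebra. If $g^j$ is Fricke for all $j>0$, then $\hat H^1(g,V)=0$.

**Theorem B (uniqueness).** If $V,V'$ are self-dual integral forms, the $\mathbb M$-equivariant isomorphism $V\otimes\mathbb C\cong V'\otimes\mathbb C$ maps $V$ onto $V'$.

**Theorem C (converse).** For $g\in\mathbb M$ and $V$ self-dual the following are equivalent: (a) every power of $g$ of prime power order is Fricke; (b) $\hat H^1(g^j,V)=0$ for all $j$; (c) for every prime $p$ and every $n$, $V_n\otimes\mathbb Z_p$ is a permutation module for the Sylow $p$-subgroup of $\langle g\rangle$.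

Theorem A is (a)$\Rightarrow$(b) with a stronger hypothesis; its proof uses neither B nor C. For Theorem A, Lemma 1.3 and the proof of Proposition 1.4 leave only $g_2$, and by Lemma 2.1 $g_2$ is trivial or in $2A$, $4B$, $8C$. Every element of these three classes is a power of an element of $8C$. So Theorem A follows from:

**(∗)** *If $g\in8C$, then $\hat H^1(G',V)=0$ for every subgroup $G'\le\langle g\rangle$.*

A natural first attempt is to use the series $T_g,T_{g^2},T_{g^4}$, which are explicitly known. It stops at once: the two actions on $\mathbb Z^2$ in §1 have the same traces and different $\hat H^1$. Traces determine $V\otimes\mathbb Q$ as a module, not $V\otimes\mathbb Z_2$.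

A unimodular *lattice* offers a way past this, because the theta series of its fixed sublattice sees a determinant. In the two examples the fixed lattices are $\mathbb Z(1,1)$, of determinant $2$, and $\mathbb Z(1,0)$, of determinant $1$. Section 4 shows that this determinant, together with the characteristic polynomial, gives $|\hat H^1|$. So we want to replace $V$ by something built from a lattice. The link is an element $h\in3B$ commuting with $g$: the fixed algebra $(V^\natural)^h$ is the fixed algebra of an order $3$ automorphism of the Leech lattice vertex algebra, and $3$ is invertible $2$-adically. We must show that the *integral* structures also match (§§6–9), and then compute on the Leech lattice (§10).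

## 3. Permutation lattices over $\mathbb Z_p$

A *$\mathbb Z_p[G]$-lattice* is a $\mathbb Z_p[G]$-module that is free of finite rank over $\mathbb Z_p$. It is a *permutation module* if it has a basis permuted by $G$, that is, if it is a direct sum of modules $\mathbb Z_p[G/G'']$. For $G$ of order $2$ and $p=2$, $\mathbb Z_2$ and $\mathbb Z_2[G]$ are permutation modules, with $H^1=0$; the sign module is not one, and has $H^1=\mathbb Z/2$.

**Lemma 3.1.** Let $G$ be a cyclic $p$-group and $L$ a $\mathbb Z_p[G]$-lattice with $H^1(G',L)=0$ for all $G'\le G$. Then $L$ is a permutation module.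

*Proof.* Induct on $|G|=q$; the case $q=1$ is trivial. Let $x$ generate $G$ and let $P=\langle z\rangle$, $z=x^{q/p}$, be the subgroup of order $p$. Write $N_P=\sum_{i<p}z^i$.

**Step 1: split $L$ into $L^P$ and a module over a discrete valuation ring.** For $P\le G'\le G$, inflation embeds $H^1(G'/P,L^P)$ into $H^1(G',L)=0$. By induction $L^P$ is a permutation module for $G/P$:
$$L^P=P_0\oplus Q,\qquad Q=\mathbb Z_p[G/P]^f,\qquad P_0=\text{a sum of modules }\mathbb Z_p[G/H_i]\text{ with }H_i\supsetneq P.$$
The quotient $L/L^P$ is torsion-free, and it is killed by $N_P$ because $N_PL\subset L^P$. As $N_P=\sum_{i<p}x^{iq/p}=\Phi_q(x)$, it is a torsion-free module over the discrete valuation ring $R=\mathbb Z_p[G]/(N_P)=\mathbb Z_p[\zeta_q]$, hence free. Let $e_1,\dots,e_m$ be an $R$-basis, $l_k\in L$ lifts of $e_k$, and $n_k=N_Pl_k\in L^P$.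

**Step 2: use $H^1(P,L)=0$ to see how the two parts are glued.** For $y\in L/L^P$ with lift $\tilde y$, put $\psi(y)=N_P\tilde y\bmod pL^P$. Changing $\tilde y$ by an element of $L^P$ changes $N_P\tilde y$ by $p$ times that element, so $\psi$ is well defined. It is $G$-equivariant and kills $(z-1)(L/L^P)$. If $\psi(y)=0$, then $N_P\tilde y=pu=N_Pu$ with $u\in L^P$, so $N_P(\tilde y-u)=0$; since $H^1(P,L)=0$, $\tilde y-u\in(z-1)L$ and $y\in(z-1)(L/L^P)$. Since $\Phi_q(x)\equiv p$ modulo $x^{q/p}-1$,
$$R/(z-1)=\mathbb Z_p[x]/(\Phi_q(x),x^{q/p}-1)=\mathbb F_p[x]/(x^{q/p}-1)=\mathbb F_p[G/P].$$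
So $\psi$ induces an injection $\mathbb F_p[G/P]^m\hookrightarrow L^P/p$, $e_k\mapsto\bar n_k$.

**Step 3: show that the $n_k$ are part of a basis of the free part.** Let $n_k'$ be the component of $\bar n_k$ in $Q/p=\mathbb F_p[G/P]^f$. The norm $N_{G/P}$ acts on $\mathbb F_p[G/H_i]$ as $[H_i:P]N_{G/H_i}=0$, so it kills $P_0/p$. Let $0\ne(a_k)\in\mathbb F_p^m$. Then $N_{G/P}\sum a_ke_k\ne0$ in $\mathbb F_p[G/P]^m$, so $N_{G/P}\sum a_k\bar n_k\ne0$ by injectivity, and hence $N_{G/P}\sum a_kn_k'\ne0$. Modulo $p$, $N_{G/P}=(x-1)^{q/p-1}$ kills the radical $(x-1)\mathbb F_p[G/P]^f$, so $\sum a_kn_k'$ is not in the radical. Thus the $n_k'$ are linearly independent in $Q/(p,x-1)Q=\mathbb F_p^f$. Complete them to a basis by $f-m$ of the standard generators, $q_{m+1},\dots,q_f$. By Nakayama's lemma $n_1,\dots,n_m,q_{m+1},\dots,q_f$ generate $L^P/P_0$. Hence the map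
$$P_0\oplus\mathbb Z_p[G/P]^m\oplus\mathbb Z_p[G/P]^{f-m}\to L^P$$
given by the inclusion, the $n_k$ and the $q_k$ is surjective; the ranks are equal, so it is an isomorphism.

**Step 4: assemble.** Consider $P_0\oplus\mathbb Z_p[G/P]^{f-m}\oplus\mathbb Z_p[G]^m\to L$ given by the inclusion, the $q_k$ and the $l_k$. The $P$-fixed points of $\mathbb Z_p[G]$ are $N_P\mathbb Z_p[G]\cong\mathbb Z_p[G/P]$, and in the $k$-th summand $N_P\mapsto n_k$. So the map is the isomorphism of Step 3 on $P$-fixed points. On the quotients by $P$-fixed points it is the isomorphism $R^m\to L/L^P$, $1_k\mapsto e_k$. By the five lemma it is an isomorphism. $\square$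

## 4. Determinants, theta series and $\hat H^1$ of a unimodular lattice

Let $L$ be a positive definite unimodular lattice, $G$ a finite cyclic group of isometries with generator $x$, $F=L^G$ and $r=\mathrm{rk}\,F$. The characteristic polynomial of $x$ is a product of cyclotomic polynomials $\Phi_d$ with $d\mid|G|$, so it can be written uniquely as $\prod_k(X^k-1)^{m_k}$ with $k\mid|G|$, $m_k\in\mathbb Z$. Then $\sum km_k=\mathrm{rk}\,L$, and $\sum m_k=r$ is the multiplicity of the eigenvalue $1$.

**Lemma 4.1.** $\prod_kk^{m_k}/\det F=|\hat H^1(G,L)|$.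

*Proof.* Since $L$ is unimodular and $F$ is primitive, the orthogonal projection $N_G/|G|$ maps $L$ onto $F^*$. So $N_GL=|G|F^*$, and
$$|G|^r=[F^*:|G|F^*]=[F^*:F]\,[F:N_GL]=\det F\cdot|\hat H^0(G,L)|.$$
The Herbrand quotient $|\hat H^0|/|\hat H^1|$ is multiplicative in exact sequences and depends only on the rational representation, which for a cyclic group is determined by the characteristic polynomial of a generator. For $\mathbb Z[G/G'']$ with $[G:G'']=k$ it is $|G|/k$, since $\hat H^0=\mathbb Z/|G''|$ and $\hat H^1=\mathrm{Hom}(G'',\mathbb Z)=0$; the generator has characteristic polynomial $X^k-1$. So for $L$ it is $\prod(|G|/k)^{m_k}=|G|^r/\prod k^{m_k}$. Dividing $|\hat H^0|=|G|^r/\det F$ by this gives the claim. $\square$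

In the two examples of §1, the characteristic polynomial is $X^2-1$, so $m_2=1$ and $\prod k^{m_k}=2$. The lemma gives $2/2=1$ for the swap and $2/1=2$ for $\mathrm{diag}(1,-1)$, as computed by hand.

Let $\varepsilon:F\to\{\pm1\}$ be a character, written $\varepsilon(\alpha)=e^{2\pi i(\alpha,v)}$ with $v\in\frac12F^*$, and put
$$\theta_{F,\varepsilon}(\tau)=\sum_{\alpha\in F}\varepsilon(\alpha)q^{(\alpha,\alpha)/2},\qquad\eta_x(\tau)=\prod_k\eta(k\tau)^{m_k}.$$

**Lemma 4.2.** As $t\to0^+$, $\theta_{F,\varepsilon}(it)/\eta_x(it)\sim A\,e^{2\pi a'/t}$ for some $a'\in\mathbb R$, where $A=\nu\,|\hat H^1(G,L)|^{1/2}$ and $\nu\ge1$ is the number of $\mu\in F^*$ for which $|\mu+v|$ is minimal. If $\nu=1$, then $\varepsilon=1$.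

*Proof.* Poisson summation gives $\theta_{F,\varepsilon}(it)=t^{-r/2}(\det F)^{-1/2}\sum_{\mu\in F^*}e^{-\pi|\mu+v|^2/t}$. With $\delta$ the minimum of $|\mu+v|$, this is asymptotic to $\nu\,t^{-r/2}(\det F)^{-1/2}e^{-\pi\delta^2/t}$. From $\eta(kit)=(kt)^{-1/2}\eta(i/(kt))$ we get
$$\eta_x(it)\sim t^{-r/2}\Big(\prod_kk^{m_k}\Big)^{-1/2}\exp\Big(-\frac{2\pi}{24t}\sum_k\frac{m_k}k\Big).$$
The powers of $t$ cancel in the quotient, and the constant is $\nu(\prod k^{m_k}/\det F)^{1/2}$; use Lemma 4.1. Finally, if $v\notin F^*$, every $\mu+v$ is nonzero, and with $\mu+v$ also $-(\mu+v)$ lies in $F^*+v$, because $2v\in F^*$. So $\nu\ge2$. Hence $\nu=1$ forces $v\in F^*$, that is, $\varepsilon=1$. $\square$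

So the leading coefficient at $t\to0$ of a trace function sees the cohomology that the individual traces miss. If it equals $1$, then $\hat H^1(G,L)=0$ and $\varepsilon=1$.

## 5. A 3B-pure subgroup $3^2$ centralizing an element of 8C

This section finds enough $3B$-elements commuting with $g\in8C$.

**Lemma 5.1.** Let $g\in8C$. Then $C_{\mathbb M}(g)$ contains $D\cong3^2$ all of whose nontrivial elements are in $3B$. For $1\ne h\in D$ the elements $gh^{\pm1},\ g^2h^{\pm1},\ g^4h^{\pm1}$ are not Fricke.

*Proof.* **Step 1: every element $t\in C_{\mathbb M}(g)$ of order $3$ is in $3B$.** The element $gt$ has order $24$ and $(gt)^3=g^3\in8C$. By (1.1) the cubes of the ten classes of order $24$ have, in the order of the list, the symbols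
$$8|2+,\ 8+,\ 8+,\ 8|2-,\ 8|2+,\ 8|4-,\ 8|4+,\ 8|2-,\ 8-,\ 8|4-.$$
(For instance $24|6+$ has set $\{1,4\}$, $n'=8$, $m'=2$, so its cube is $8|2+$.) Only $24G=24|4+2$ has cube $8|4+=8C$, so $gt\in24G$. By (1.1) the elements $24G,(24G)^2,(24G)^4,(24G)^8$ have symbols
$$24|4+2,\qquad12|2+2,\qquad6+2,\qquad3-.\tag{5.1}$$
So $(gt)^8=g^8t^8=t^{-1}$ lies in $3B$. Then $t\in3B$ too, since by (1.1) with $d=2$ the square of $3-$ is $3-$.

**Step 2: find $D$.** A Sylow $3$-subgroup of $C_{\mathbb M}(g)$ has order $27$. It has exponent $3$, since an element of order $9$ in it would give with $g$ an element of order $72$. A group of order $27$ and exponent $3$ contains a subgroup $D\cong3^2$.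

**Step 3: the products are not Fricke.** By Step 1, $gh^{\pm1}\in24G$. Further $g^2h^{\pm1}=(gh^{\mp1})^2\in(24G)^2$ and $g^4h^{\pm1}=(gh^{\pm1})^4\in(24G)^4$. The first three symbols in (5.1) have $n/m=6$ and set $\{1,2\}$, so they are not Fricke by Lemma 1.2. $\square$

## 6. Self-dual forms over $\mathcal O$ and the Leech lattice form

Let $p$ be a prime and $\ell\in\{2,3\}$ with $\ell\ne p$. For Theorem A only $p=2$, $\ell=3$ is needed; for Theorem B we also need $\ell=2$ and $p$ odd.

**The ring $\mathcal O$.** Choose a field isomorphism $\mathbb C\cong\overline{\mathbb Q_p}$. It gives a valuation $\mathrm{ord}$ on $\mathbb C$ with $\mathrm{ord}(p)=1$; let $\mathcal O\supset\mathbb Z_p$ be its valuation ring. Roots of unity and $\ell$ are units in $\mathcal O$, $\mathcal O\cap\mathbb Q=\mathbb Z_{(p)}$, and finitely generated torsion-free $\mathcal O$-modules are free. $\mathcal O$ is flat over $\mathbb Z$, and faithfully flat over $\mathbb Z_{(p)}$ and over $\mathbb Z_p$.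

**Vertex algebra facts.** Write $Y(u,z)=\sum u_nz^{-n-1}$. An invariant form satisfies $(Y(u,z)v,w)=(v,Y(e^{zL(1)}(-z^{-2})^{L(0)}u,z^{-1})w)$. If $V_0=\mathbb C\mathbf 1$ and $V_1=0$, it is unique up to a scalar (Li); we normalize it by $(\mathbf 1,\mathbf 1)=1$. In particular automorphisms fixing the conformal vector preserve it.

**Definition (self-dual $\mathcal O$-form).** This is an $\mathbb M$-stable graded $\mathcal O$-submodule $U=\bigoplus U_n\subset V^\natural$ containing $\mathbf 1$, closed under all products $u_mv$, with $U_n$ free of finite rank, $U_n\otimes_{\mathcal O}\mathbb C=V_n^\natural$, and unimodular for the normalized form.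

If $V$ is a self-dual integral form and $V\otimes\mathbb C=V^\natural$, then $V\otimes\mathcal O$ is a self-dual $\mathcal O$-form. Only the normalization of the form must be checked. Let $V_0=\mathbb Zu$ and $\mathbf 1=ku$. Then $u_{-1}u=k^{-2}\mathbf 1=k^{-1}u\in V_0$ forces $k=\pm1$. As $V_0$ is unimodular, the given form has $(\mathbf 1,\mathbf 1)=\pm1$, so it is $\pm$ the normalized one.

**Leech lattice data.** Let $\Lambda$ be the Leech lattice: even, unimodular, of rank $24$, without vectors of norm $2$. Its $196560$ vectors of norm $4$ form a set $\Lambda_4$ that generates $\Lambda$ and is a spherical $11$-design. Here a finite subset of a sphere is a *spherical $t$-design* if every polynomial of degree $\le t$ has the same average over the subset as over the sphere; for instance $\{(\pm1,0),(0,\pm1)\}$ is a $3$-design but not a $4$-design, since $x^4$ has averages $\frac12$ and $\frac38$. Let $\sigma$ be a fixed-point-free isometry of $\Lambda$ of order $\ell$ ($\sigma=-1$ if $\ell=2$) and $\mathcal C=C_{Co_0}(\sigma)$. For $\ell=2$,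 $\mathcal C=Co_0$, and $S^2(\mathbb R^{24})=1\oplus299$ with $299$ absolutely irreducible. For $\ell=3$, $\mathcal C=6.Suz$, and $\sigma$ acts as $\omega=e^{2\pi i/3}$ for a structure $\mathbb R^{24}=\mathbb C^{12}$; $\mathbb C^{12}$ is irreducible, and so is $S^2(\mathbb C^{12})$. Indeed the latter has dimension $78$ and is a faithful representation of $3.Suz$, all of whose faithful irreducible characters have degree $\ge66$ (ATLAS). Note $-1,\sigma\in\mathcal C$.

**The lattice vertex algebra.** Let $\hat\Lambda$ be the central extension of $\Lambda$ by $\pm1$ with commutator $(-1)^{(\bar a,\bar b)}$, where $a\in\hat\Lambda$ lies over $\bar a\in\Lambda$. Then $V_\Lambda=M\otimes\mathbb C\{\Lambda\}$, where $M$ is the Fock space of the Heisenberg operators $x(-n)$, and $\mathbb C\{\Lambda\}$ is spanned by the $e_a$ with $e_{-a}=-e_a$. The weight of $e_a$ is $(\bar a,\bar a)/2$, and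
$$Y(e_a,x)e_b=x^{(\bar a,\bar b)}\exp\Big(\sum_{n\ge1}\bar a(-n)\frac{x^n}n\Big)e_{ab}.\tag{6.1}$$
Let $O(\hat\Lambda)$ be the group of automorphisms of $\hat\Lambda$ fixing $-1$ and inducing isometries of $\Lambda$. It maps onto $O(\Lambda)$ with kernel $\mathrm{Hom}(\Lambda,\pm1)$, and acts on $V_\Lambda$ by automorphisms with $\hat ke_a=e_{\hat ka}$.

Put $H_x(t)=\exp(\sum_{n\ge1}x(-n)t^n/n)=\sum_ms_m(x)t^m$, so that $s_0=1$ and $H_{x+y}=H_xH_y$. Let $M_{\mathbb Z}$ be the ring generated by all $s_m(x)$, $x\in\Lambda$. For a basis $\alpha_i$ of $\Lambda$ it is the polynomial ring on the $s_m(\alpha_i)$, $m\ge1$: these generate because $H_{x+y}=H_xH_y$ and $H_{-x}=H_x^{-1}$, and they are algebraically independent because $s_m(\alpha_i)$ equals $\alpha_i(-m)/m$ plus a polynomial in the $\alpha_i(-n)$, $n<m$. Put $M_{\mathcal O}=M_{\mathbb Z}\otimes\mathcal O$ and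
$$V_{\Lambda,\mathcal O}=\bigoplus_{\beta\in\Lambda}M_{\mathcal O}e_b\qquad(b\text{ over }\beta).$$

**Lemma 6.1.** $V_{\Lambda,\mathcal O}$ is self-dual for the invariant form of $V_\Lambda$ with $(\mathbf 1,\mathbf 1)=1$.

*Proof.* The invariance formula for $\alpha(-1)\mathbf 1$ gives $\alpha(n)^\dagger=-\alpha(-n)$. For $e_a$, primary of weight $d=(\bar a,\bar a)/2$, it gives $(e_a,w)=(\mathbf 1,(-1)^d(e_a)_{2d-1}w)$; with $w=e_{a^{-1}}$, (6.1) yields $(e_a,e_{a^{-1}})=(-1)^d$. Charges $\beta,\beta'$ pair nontrivially only if $\beta+\beta'=0$. So it suffices that $M_{\mathbb Z}$ is unimodular. As $[-\alpha(n)\frac{x^n}n,\beta(-n)\frac{y^n}n]=-(\alpha,\beta)\frac{(xy)^n}n$,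
$$(H_\alpha(x)\mathbf 1,H_\beta(y)\mathbf 1)=\exp\Big(-(\alpha,\beta)\sum_n\frac{(xy)^n}n\Big)=(1-xy)^{(\alpha,\beta)}.$$
Let $\alpha_i,\beta_i$ be dual bases of $\Lambda$. Pairing products of $H_{\alpha_i}(x_{ik})$ with products of $H_{-\beta_i}(y_{il})$ gives $\prod_i\prod_{k,l}(1-x_{ik}y_{il})^{-1}$. So the Gram matrix between the monomials in the $s_m(\alpha_i)$ and those in the $s_m(-\beta_i)$ is a tensor product over $i$ of the matrices whose entries are the coefficients of $x^\lambda y^\mu$ in $\prod_{k,l}(1-x_ky_l)^{-1}=\sum_\lambda m_\lambda(x)h_\lambda(y)$, that is, the matrices expressing the complete symmetric functions $h_\lambda$ in the monomial symmetric functions $m_\mu$. In each degree this matrix is unimodular, since $\{h_\lambda\}$ and $\{m_\lambda\}$ are both $\mathbb Z$-bases of the symmetric functions. $\square$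

**The lift $\hat\sigma$.** For $\ell=2$ let $\hat\sigma=\theta:a\mapsto a^{-1}(-1)^{(\bar a,\bar a)/2}$. This is an automorphism, since $b^{-1}a^{-1}=a^{-1}b^{-1}(-1)^{(\bar a,\bar b)}$, and it commutes with all of $O(\hat\Lambda)$. For $\ell=3$ let $\hat\sigma\in O(\hat\Lambda)$ be a lift of $\sigma$ of order $3$. It exists, and any two are conjugate under $\mathrm{Hom}(\Lambda,\pm1)$, by Schur–Zassenhaus, because this kernel is a finite $2$-group. Put
$$E_a=\sum_{i\in\mathbb Z/\ell}\hat\sigma^ie_a,\qquad S=V_{\Lambda,\mathcal O}^{\hat\sigma}=\Big(\sum_i\hat\sigma^i\Big)V_{\Lambda,\mathcal O};$$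
the last equality holds as $\ell\in\mathcal O^*$. Since $\hat\sigma$ preserves the form, $S$ is an orthogonal summand of $V_{\Lambda,\mathcal O}$, hence self-dual.

**The bridge between $V^\natural$ and $V_\Lambda$.** For $h\in\mathbb M$ of class $\ell B$, $(V^\natural)^h\cong V_\Lambda^{\hat\sigma}$ as vertex operator algebras, and the nontrivial $h$-eigenspaces are, as modules, the integral-weight parts of the irreducible $\hat\sigma^{\pm1}$-twisted $V_\Lambda$-modules (Frenkel–Lepowsky–Meurman for $\ell=2$; Chen–Lam–Shimakura, Math. Z. 288 (2018), and Abe–Lam–Yamada, Math. Z. 290 (2018), for $\ell=3$). For $\ell=3$ one can see by hand that the class is $3B$: the weight $2$ part of $V_\Lambda^{\hat\sigma}$ has dimension $12\cdot12+196560/3=144+65520=65664$, the other two eigenspaces in $V_2^\natural$ have dimension $(196884-65664)/2=65610$ each, and the trace is $65664-65610=54$, which is the value for $3B$. We fix $h\in\ell B$ and an isomorphism, and write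
$$V^0:=(V^\natural)^h=V_\Lambda^{\hat\sigma}.$$
Since $V_0^0=\mathbb C\mathbf 1$ and $V_1^0=0$, the forms of $V^\natural$ and of $V_\Lambda$ agree on $V^0$. For a self-dual $\mathcal O$-form $U$, $U^h$ is an orthogonal summand of $U$ as $\ell\in\mathcal O^*$. So *$U^h$ and $S$ are two self-dual lattices in the same space $V^0$*, and the goal of §§7–9 is $U^h=S$.

## 7. Symmetries of $V_\Lambda^{\hat\sigma}$ that come from the Monster

This section shows that the visible symmetries of $V_\Lambda^{\hat\sigma}$ preserve $U^h$, although $U$ is only assumed $\mathbb M$-stable.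

**The group $\widehat{\mathcal C}$.** Every $k\in\mathcal C$ has a lift $\hat k\in O(\hat\Lambda)$ commuting with $\hat\sigma$. For $\ell=2$ every lift does. For $\ell=3$, $\hat k\hat\sigma\hat k^{-1}$ is a lift of $\sigma$ of order $3$, so it equals $u\hat\sigma u^{-1}$ with $u\in\mathrm{Hom}(\Lambda,\pm1)$, and we replace $\hat k$ by $u^{-1}\hat k$. The group $\Lambda/(1-\sigma)\Lambda$ is killed by $\ell$: for $\ell=2$, $1-\sigma=2$; for $\ell=3$, $(1-\sigma)^2=-3\sigma$. For $\chi$ in $\mathcal A:=\mathrm{Hom}(\Lambda/(1-\sigma)\Lambda,\mu_\ell)$ let $\rho_\chi$ be the automorphism $e_a\mapsto\chi(\bar a)e_a$, trivial on Heisenberg operators. It commutes with $\hat\sigma$, because $\chi(\sigma\bar a)=\chi(\bar a)$, and $\hat k\rho_\chi\hat k^{-1}=\rho_{\chi\circ k^{-1}}$. So the elements $\rho_\chi\hat k$, with $\hat k\in O(\hat\Lambda)$ commuting with $\hat\sigma$, form a group $\widehat{\mathcal C}$. It contains $\hat\sigma$ in its center and maps onto $\mathcal C$.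

For $\ell=3$ the kernel of $\widehat{\mathcal C}\to\mathcal C$ is $\mathcal A$: an element of $\mathrm{Hom}(\Lambda,\pm1)$ commuting with $\hat\sigma$ is a character of order $\le2$ of the $3$-group $\Lambda/(1-\sigma)\Lambda$, hence trivial. Since $|\mathcal A|=\det(1-\sigma)=((1-\omega)(1-\bar\omega))^{12}=3^{12}$,
$$|\widehat{\mathcal C}|=3^{12}\cdot6|Suz|\qquad(\ell=3).\tag{7.1}$$

**Facts used.** $\mathrm{Aut}(V^\natural)=\mathbb M$, and $|C_{\mathbb M}(3B)|=3^{13}\cdot2|Suz|$. $V_\Lambda$ and $V^\natural$ are simple, holomorphic and strongly rational, in particular $C_2$-cofinite. A holomorphic $C_2$-cofinite vertex operator algebra has exactly one irreducible $\phi$-twisted module for each automorphism $\phi$ of finite order (Dong–Li–Mason). For strongly rational holomorphic $W$ and $\phi\in\mathrm{Aut}(W)$ of finite order, the $\phi$-eigenspaces are irreducible, pairwise inequivalent $W^\phi$-modules (Dong–Mason), and all irreducible $W^\phi$-modules are simple currents (van Ekeren–Möller–Scheithauer, J. reine angew. Math. 759 (2020)).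 A *simple current* is an irreducible module whose fusion product with every irreducible module is irreducible; hence intertwining operators of type $\binom ZX{}_Y$, with $X$ a simple current and $Y,Z$ irreducible, form a space of dimension $\le1$.

We also need that *in a simple vertex algebra $Y(u,z)w\ne0$ for nonzero $u,w$*. If $Y(u,z)w=0$, weak associativity
$$(z_0+z_2)^NY(v,z_0+z_2)Y(u,z_2)w=(z_0+z_2)^NY(Y(v,z_0)u,z_2)w\qquad(N\gg0)\tag{7.2}$$
gives $Y(v_nu,z)w=0$ for all $v,n$, since $z_0+z_2$ is invertible in $\mathbb C((z_2))((z_0))$. So $\{u:Y(u,z)w=0\}$ is a submodule of the simple algebra. If it is nonzero it contains $\mathbf 1$, and then $w=0$.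

**Lemma 7.1.** Every element of $\widehat{\mathcal C}$ acts on $V^0$ as some element of $C_{\mathbb M}(h)$ does. For $\ell=3$, conversely, every element of $C_{\mathbb M}(h)$ acts on $V^0$ as an element of $\widehat{\mathcal C}$ does. The kernel of $C_{\mathbb M}(h)\to\mathrm{Aut}(V^0)$ is $\langle h\rangle$, and the kernel of $\widehat{\mathcal C}\to\mathrm{Aut}(V^0)$ is $\langle\hat\sigma\rangle$.

*Proof.* Let $\hat c\in\widehat{\mathcal C}$, $f=\hat c|_{V^0}$, and let $V^\natural=\bigoplus_{i\in\mathbb Z/\ell}V^i$ be the decomposition into $h$-eigenspaces.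

**Step 1: extend $f$ to a linear bijection of $V^\natural$ compatible with the $V^0$-action.** For $i\ne0$, $V^i$ is the integral-weight part of an irreducible $\hat\sigma^{i'}$-twisted module $W$. The module $W\circ\hat c$, with action $Y_W(\hat c\,\cdot,z)$, is $\hat c^{-1}\hat\sigma^{i'}\hat c=\hat\sigma^{i'}$-twisted and irreducible, so $W\circ\hat c\cong W$ by uniqueness. This gives a bijection $\psi$ of $W$ with $\psi Y_W(v,z)\psi^{-1}=Y_W(\hat cv,z)$. As $\hat c$ fixes the conformal vector, $\psi$ commutes with $L(0)$ and preserves the integral-weight part. So we get bijections $\phi_i:V^i\to V^i$ with $\phi_iY(v,z)\phi_i^{-1}=Y(fv,z)$ for $v\in V^0$. Put $\phi_0=f$ and $\phi=\bigoplus\phi_i$.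

**Step 2: measure the failure of $\phi$ to be an automorphism.** Let $Y'(u,z)=\phi^{-1}Y(\phi u,z)\phi$. This is another vertex algebra structure on $V^\natural$ with the same vacuum and conformal vector. For $v\in V^0$, $Y'(v,z)=\phi^{-1}Y(fv,z)\phi=Y(v,z)$. Hence the restriction of $Y'$ to $V^i\times V^j$ is a $V^0$-intertwining operator of type $\binom{V^{i+j}}{V^i}{}_{V^j}$, as is that of $Y$. As $V^i$ is a simple current and $Y\ne0$ there, $Y'=c(i,j)Y$ on $V^i\times V^j$ with $c(i,j)\in\mathbb C^*$ and $c(0,j)=1$.

**Step 3: remove the scalars.** Apply (7.2) to $Y$ and to $Y'$ with nonzero elements of $V^i,V^j,V^k$ in the places of $v,u,w$. The side $(z_0+z_2)^NY(v,z_0+z_2)Y(u,z_2)w$ is nonzero: if $w_0$ is the coefficient of the lowest power of $z_2$ in $Y(u,z_2)w$, then the coefficient of the lowest power of $z_2$ here is $z_0^NY(v,z_0)w_0\ne0$. So $c(i,j+k)c(j,k)=c(i,j)c(i+j,k)$, and $c$ is a $2$-cocycle. Since $H^2(\mathbb Z/\ell,\mathbb C^*)=0$ for trivial action, $c(i,j)=b(i)b(j)/b(i+j)$, with $b(0)=c(0,j)=1$. Replace $\phi_i$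 by $b(i)^{-1}\phi_i$: on $V^i\times V^j$ this multiplies $Y'$ by $b(i+j)b(i)^{-1}b(j)^{-1}$, so now $Y'=Y$, and $\phi_0=f$ is unchanged. Thus $\phi$ is an automorphism of $V^\natural$ fixing the conformal vector, an element of $\mathbb M$. It preserves the $V^i$, so it commutes with $h$, and it extends $f$.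

**Step 4: kernels.** An element of $C_{\mathbb M}(h)$ trivial on $V^0$ acts on each irreducible $V^0$-module $V^i$ by a scalar. As products of nonzero elements of eigenspaces are nonzero, the scalars are multiplicative in $i\in\mathbb Z/\ell$, so the element is a power of $h$. The same argument with the $\hat\sigma$-eigenspaces of $V_\Lambda$ shows that the kernel of $\widehat{\mathcal C}\to\mathrm{Aut}(V^0)$ is $\langle\hat\sigma\rangle$.

**Step 5: compare orders for $\ell=3$.** Inside $\mathrm{Aut}(V^0)$ we have $\widehat{\mathcal C}/\langle\hat\sigma\rangle\subset C_{\mathbb M}(h)/\langle h\rangle$. Both have order $3^{12}\cdot2|Suz|$, by (7.1) and the order of $C_{\mathbb M}(3B)$. So they are equal. $\square$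

Hence $\widehat{\mathcal C}$ preserves $U^h$ and the form. Put
$$\mathcal G=\{\gamma\in\Lambda:E_a\in U\text{ for }a\text{ over }\gamma\}.$$
This is well defined, as $E_{-a}=-E_a$. Since $\hat kE_a=E_{\hat ka}$ for $\hat k$ commuting with $\hat\sigma$, $\mathcal G$ is stable under $\mathcal C$, in particular under $-1$ and $\sigma$.

## 8. Long vectors $\gamma$ with $E_a\in U$

We show that $\mathcal G$ contains $\Lambda_4$, and vectors that are arbitrarily long in a controlled way. Section 9 explains what they are for.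

**Lemma 8.1.** $\Lambda_4\subset\mathcal G$.

*Proof.* Since $|\mathcal A|$ is a unit and $\mu_\ell\subset\mathcal O$, $U^h$ splits under $\mathcal A$ into weight spaces indexed by $\lambda\in\Lambda/(1-\sigma)\Lambda$, consisting of the elements with charges in $\lambda$. Let $\alpha\in\Lambda_4$ and $\lambda=\alpha+(1-\sigma)\Lambda$.

**Step 1: the weight $2$ part for $\lambda$ is a line.** A nonzero vector of $(1-\sigma)\Lambda$ has norm $\ge16$ if $\ell=2$; for $\ell=3$ its norm is in $\{12,18,24,\dots\}$, since $(x,\sigma x)=-\frac12|x|^2$ and so $|x-\sigma x|^2=3|x|^2$. So $0\notin\lambda$, and only charges $\beta\in\lambda$ of norm $4$ occur in weight $2$. If $\beta\ne\alpha$ is such a charge, then $|\beta-\alpha|^2\le16$. For $\ell=2$ this gives $|\beta-\alpha|^2=16$ and $\beta=-\alpha$. For $\ell=3$ it gives $|\beta-\alpha|^2=12$, that is, $(\alpha,\beta)=-2$. The vectors $\sigma\alpha,\sigma^2\alpha$ are such charges. A further one would have inner product $-2$ with each of $\alpha,\sigma\alpha,\sigma^2\alpha$, so $0=(\beta,\alpha+\sigma\alpha+\sigma^2\alpha)=-6$,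 impossible. So the $\lambda$-part of $V_2^0$ is $\mathbb CE_a$, with $a$ over $\alpha$, and that of $U^h$ is $\mathcal O\kappa E_a$ for some $\kappa\in\mathbb C^*$. Likewise the $(-\lambda)$-part of $U_2^h$ is $\mathcal O\kappa'E_{a^{-1}}$.

**Step 2: $\kappa$ is a unit.** The form pairs the two parts perfectly. As $(e_a,e_{a^{-1}})=(-1)^2=1$ and $\hat\sigma$ preserves the form, $(E_a,E_{a^{-1}})=\ell$, a unit. So $\mathrm{ord}(\kappa)+\mathrm{ord}(\kappa')=0$. A lift of $-1\in\mathcal C$ to $\widehat{\mathcal C}$ that commutes with $\hat\sigma$ and lies in $O(\hat\Lambda)$ maps $E_a$ to $\pm E_{a^{-1}}$ and preserves $U^h$, so $\mathrm{ord}(\kappa)=\mathrm{ord}(\kappa')$. Hence both are $0$ and $E_a\in U$. $\square$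

**Lemma 8.2.** If $\gamma,\delta\in\mathcal G$ and $(\gamma,\delta)<(\gamma,\sigma^j\delta)$ for all $j\not\equiv0\pmod\ell$, then $\gamma+\delta\in\mathcal G$.

*Proof.* Let $a,b$ lie over $\gamma,\delta$. Since $E_b$ is $\hat\sigma$-invariant, $Y(E_a,x)E_b=\sum_i\hat\sigma^i\sum_jY(e_a,x)\hat\sigma^je_b$. By (6.1) the $j$-th term starts at $x^{(\gamma,\sigma^j\delta)}$. So only $j=0$ contributes to the coefficient of $x^{(\gamma,\delta)}$, which is $\sum_i\hat\sigma^ie_{ab}=E_{ab}$. It lies in $U$. $\square$

For $\ell=2$ write $\langle x,y\rangle=(x,y)$. For $\ell=3$ let $\langle\ ,\ \rangle$ be the hermitian form on $\mathbb C^{12}$, linear in the first variable, with $\mathrm{Re}\langle x,y\rangle=(x,y)$; it is $\mathcal C$-invariant, and $(\sigma^jx,y)=\mathrm{Re}(\omega^j\langle x,y\rangle)$.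

**Choice of $u$.** If $\langle\gamma,\delta\rangle\ne0$, some $u\in\{\pm\sigma^j\}$ satisfies $(\gamma,u\delta)<(\gamma,\sigma^ju\delta)$ for all $j\not\equiv0$. For $\ell=2$ take the sign making $(\gamma,u\delta)$ negative. For $\ell=3$ the three numbers $(\gamma,\sigma^j\delta)$ sum to $0$ and are not all $0$. If their minimum is attained once, at $j=a$, take $u=\sigma^a$. Otherwise they are $x,x,-2x$ in some order with $x<0$, and after a sign change the minimum $2x$ is attained once.

**Lemma 8.3.** $\mathcal G$ contains vectors of arbitrarily large norm.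

*Proof.* Let $0\ne\gamma\in\mathcal G$ have norm $N$. We claim that some $s\in\mathcal C$ satisfies $0<|\langle\gamma,s\gamma\rangle|<N/2$. Given this, choose $u$ as above for $\delta=s\gamma$. By Lemma 8.2, $\gamma+us\gamma\in\mathcal G$, of norm $2N+2(\gamma,us\gamma)>N$. Norms are integers, so iterating from $\Lambda_4$ proves the lemma.

If the claim fails, $B_s:=|\langle\gamma,s\gamma\rangle|^2/N^2\in\{0\}\cup[\frac14,1]$ for all $s$, so $B_s^2\ge\frac14B_s$, and averaging over $\mathcal C$ gives $\mathbf EB^2\ge\frac14\mathbf EB$. Recall the Schur orthogonality consequence: for a unit vector $y$ in an irreducible unitary representation of dimension $d$, the average of $|\langle y,sy\rangle|^2$ is $\frac1d$. Also $B_s^2=|\langle y,sy\rangle|^2$ for $y=\gamma\otimes\gamma/N\in S^2$.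

For $\ell=3$ this gives $\mathbf EB=\frac1{12}$ and $\mathbf EB^2=\frac1{78}<\frac1{48}$, a contradiction. For $\ell=2$, $\mathbf EB=\frac1{24}$, and $y$ has components of squared length $\frac1{24}$ and $\frac{23}{24}$ in $1\oplus299$. The average of the inner product in the $299$ is $0$, so
$$\mathbf EB^2=\frac1{24^2}+\frac{(23/24)^2}{299}=\frac1{576}\Big(1+\frac{529}{299}\Big)=\frac1{208}<\frac1{96},$$
again a contradiction. $\square$

**Definition (valid).** $\alpha\in\Lambda_4$ is *valid* at $v\in\mathbb R^{24}$ if $(\alpha,v)<(\sigma^j\alpha,v)$ for all $j\not\equiv0$. For $\ell=2$ this just says $(\alpha,v)<0$. For $\ell=3$ it says that $\langle\alpha,v\rangle$ is nonzero with argument strictly between $2\pi/3$ and $4\pi/3$.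

Since $\{(\gamma,\sigma^j\delta)\}_{j\not\equiv0}=\{(\sigma^j\gamma,\delta)\}_{j\not\equiv0}$, Lemmas 8.1 and 8.2 say: *if $x\in\mathcal G$ and $\alpha\in\Lambda_4$ is valid at $x$, then $x+\alpha\in\mathcal G$.*

**Lemma 8.4.** For $v\ne0$ the $\alpha\in\Lambda_4$ valid at $v$ span $\mathbb R^{24}$.

*Proof.* Suppose $y\ne0$ is orthogonal to all valid $\alpha$.

*Case $\ell=2$.* If $(\alpha,v)\ne0$, then $\alpha$ or $-\alpha$ is valid, so $(\alpha,y)=0$. Thus $(\alpha,v)(\alpha,y)=0$ for all $\alpha\in\Lambda_4$. But by the design property $\sum_\alpha(\alpha,v)^2(\alpha,y)^2$ is a positive multiple of $|v|^2|y|^2+2(v,y)^2>0$.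

*Case $\ell=3$.* Put $c_\alpha=\langle\alpha,v\rangle$, $d_\alpha=\langle\alpha,y\rangle$.

**Step 1: $c_\alpha\overline{d_\alpha}\in i\mathbb R$ for all $\alpha$.** Let $c_\alpha\ne0$. If the numbers $(\sigma^j\alpha,v)$ have a unique minimum, at $j=a$, and a unique maximum, at $j=b\ne a$, then $\sigma^a\alpha$ and $-\sigma^b\alpha$ are valid. So $\mathrm{Re}(\omega^ad_\alpha)=\mathrm{Re}(\omega^bd_\alpha)=0$, hence $d_\alpha=0$. Otherwise call $\alpha$ *aligned*: the numbers are $x,x,-2x$ in some order with $x\ne0$. Let $\sigma^a\alpha$ be the one with value $-2x$, and $\beta=\sigma^a\alpha$ if $x>0$, $\beta=-\sigma^a\alpha$ if $x<0$. Then $\beta=u\alpha$ with $u\in\{\pm\sigma^j\}$, $\beta$ is valid, and $(\sigma\beta,v)=(\sigma^2\beta,v)$, that is, $\mathrm{Re}(\omega c_\beta)=\mathrm{Re}(\bar\omega c_\beta)$, so $c_\beta\in\mathbb R$. Validity gives $(\beta,y)=0$, so $d_\beta\in i\mathbb R$. As $u$ acts by a scalar of absolute value $1$, $c_\alpha\overline{d_\alpha}=c_\beta\overline{d_\beta}\in i\mathbb R$.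

**Step 2: $y$ is an imaginary multiple of $v$.** By Step 1, $\sum c_\alpha^2\overline{d_\alpha}^2=-\sum|c_\alpha|^2|d_\alpha|^2$. By the design property in degree $4$ both sums are averages over a sphere, and on the unit sphere of $\mathbb C^{12}$ one has $\mathbf E[\alpha_i\alpha_j\bar\alpha_k\bar\alpha_l]=(\delta_{ik}\delta_{jl}+\delta_{il}\delta_{jk})/156$. With $c_\alpha=\sum\alpha_i\bar v_i$ and $d_\alpha=\sum\alpha_i\bar y_i$ this says
$$2\langle y,v\rangle^2=-\big(|v|^2|y|^2+|\langle y,v\rangle|^2\big).$$
So $\langle y,v\rangle=i\eta$ with $\eta$ real, and $\eta^2=|v|^2|y|^2$. By equality in Cauchy–Schwarz, $y=i\kappa v$ with $\kappa\in\mathbb R^*$.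

**Step 3: contradiction in degree $6$.** Now $d_\alpha=-i\kappa c_\alpha\ne0$ whenever $c_\alpha\ne0$, so all such $\alpha$ are aligned. Then $c_\alpha$ is a sixth root of unity times a nonzero real number, so $c_\alpha^6>0$. As $\Lambda_4$ spans, $\sum c_\alpha^6>0$. But by the design property in degree $6$ this sum is a multiple of the spherical average of $c_\alpha^6$, which is $0$ because $\alpha\mapsto e^{i\varphi}\alpha$ preserves the sphere and multiplies $c_\alpha^6$ by $e^{6i\varphi}$. $\square$

**Lemma 8.5.** There are $\gamma_r\in\mathcal G$ with $|\gamma_r|\to\infty$ and $|(\sigma^i\alpha-\sigma^j\alpha,\gamma_r)|\to\infty$ for all $\alpha\in\Lambda_4$ and $i\not\equiv j$.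

*Proof.* By Lemma 8.3 and compactness, choose $\gamma_r'\in\mathcal G$ with $|\gamma_r'|\to\infty$ and $\gamma_r'/|\gamma_r'|\to v$. By Lemma 8.4 choose a basis $\alpha_1,\dots,\alpha_{24}$ of $\mathbb R^{24}$ of vectors valid at $v$. Validity is an open condition, so there is $\epsilon>0$ such that all $\alpha_s$ are valid at $v(\tau)=v+\sum_s\tau_s\alpha_s$ for all $\tau\in[0,\epsilon]^{24}$. For each of the finitely many vectors $w=\sigma^i\alpha-\sigma^j\alpha$ (nonzero, as $\sigma$ has no fixed vectors), $(w,v(\tau))$ is a nonconstant affine function of $\tau$. So we may fix $\tau\in(0,\epsilon)^{24}$ with all $(w,v(\tau))\ne0$. Put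
$$\gamma_r=\gamma_r'+\sum_s\lfloor\tau_s|\gamma_r'|\rfloor\alpha_s,$$
and add the $\alpha_s$ one at a time. Each intermediate vector divided by $|\gamma_r'|$ is $v(\tau')+o(1)$ with $\tau'\in[0,\epsilon]^{24}$, uniformly. On this compact cube the gaps $(\sigma^j\alpha_s-\alpha_s,v(\tau'))$, $j\not\equiv0$, are bounded below by a positive constant. So for $r$ large each $\alpha_s$ is valid at each intermediate vector, and $\gamma_r\in\mathcal G$. Finally $(w,\gamma_r)/|\gamma_r'|\to(w,v(\tau))\ne0$, so $|(w,\gamma_r)|\to\infty$, and then $|\gamma_r|\to\infty$. $\square$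

Passing to a subsequence, the set $\mathcal P$ of all $\alpha\in\Lambda_4$ valid at $\gamma_r$ does not depend on $r$, and
$$K_r=\min_{\alpha\in\mathcal P,\ j\not\equiv0}\big[(\sigma^j\alpha,\gamma_r)-(\alpha,\gamma_r)\big]\to\infty.\tag{8.1}$$
Moreover *$\mathcal P\cup-\mathcal P$ generates $\Lambda$*. For $\ell=2$, $(\alpha,\gamma_r)\ne0$ for $r$ large, so $\alpha$ or $-\alpha$ lies in $\mathcal P$ for each $\alpha\in\Lambda_4$. For $\ell=3$ the three values $(\sigma^j\alpha,\gamma_r)$ are distinct for $r$ large. If the minimum and maximum are at $j=a$ and $j=b$, then $\sigma^a\alpha\in\mathcal P$ and $-\sigma^b\alpha\in\mathcal P$, and $\alpha\in\mathbb Z\sigma^a\alpha+\mathbb Z\sigma^b\alpha$ because $\alpha+\sigma\alpha+\sigma^2\alpha=0$.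

## 9. The fixed-point form is the standard one

**Theorem 9.1.** $U^h=S=V_{\Lambda,\mathcal O}^{\hat\sigma}$ for every self-dual $\mathcal O$-form $U$.

It is enough to prove $S\subset U^h$: both are self-dual for the same form, so then $U^h=(U^h)^*\subset S^*=S$.

The obvious attempt is to multiply elements $E_a$ with $\bar a\in\Lambda_4$, which are in $U$. The series $Y(E_{a_1},x_1)\cdots Y(E_{a_k},x_k)\mathbf 1$ is a sum of terms indexed by $I=(i_1,\dots,i_k)\in(\mathbb Z/\ell)^k$, in which $a_s$ is replaced by $\hat\sigma^{i_s}a_s$. To get the generators of $S$ we need the $\hat\sigma$-orbit sum of the single term $I=0$. But the $I$-term differs from the others only through the factors $(x_s-x_{s'})^{(\sigma^{i_s}\alpha_s,\sigma^{i_{s'}}\alpha_{s'})}$, whose exponents all lie between $-4$ and $4$, while the weight $n$ part is a polynomial of degree growing with $n$. Such bounded gaps do not separate the terms. The remedy is to insert $Y(E_c,y)E_{c^{-1}}$ with $\bar c=\gamma_r$ long. It adds exponents $(\sigma^{i_s}\alpha_s,\gamma_r)$,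 and by (8.1) these single out $i_s=0$ by a gap $K_r$ as large as we like.

*Proof.* Fix $n$.

**Step 1: spanning elements of $S_n$.** Since $S=(\sum_i\hat\sigma^i)V_{\Lambda,\mathcal O}$, $H_{x+y}=H_xH_y$, and $\mathcal P\cup-\mathcal P$ generates $\Lambda$, the module $S_n$ is spanned by elements
$$\sum_i\hat\sigma^i\Big(\prod_{s=1}^ks_{m_s}(\alpha_s)\,e_b\Big)\text{ of weight }n,\qquad\alpha_s\in\mathcal P\cup-\mathcal P,\quad b=a_1\cdots a_k,\ a_s\text{ over }\alpha_s.\tag{9.1}$$
Extra factors with $m_s=0$ (recall $s_0=1$) adjust the charge so that $\bar b=\sum\alpha_s$. Fix $\alpha_1,\dots,\alpha_k$; let $\gamma=\gamma_r$ with $r$ large, $c$ over $\gamma$, $K=K_r$.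

**Step 2: a series with coefficients in $U$, and its weight $n$ part.** Put
$$f=Y(E_{a_1},x_1)\cdots Y(E_{a_k},x_k)\,Y(E_c,y)E_{c^{-1}}.$$
Its coefficients are in $U$, as $\alpha_s,\gamma,-\gamma\in\mathcal G$. Let $f_n$ be its weight $n$ part, and expand every $E$ as a sum over $\mathbb Z/\ell$. Terms in which $e_c,e_{c^{-1}}$ carry different powers $\hat\sigma^i,\hat\sigma^j$ have charge $\sigma^i\gamma-\sigma^j\gamma$ plus $k$ vectors of length $2$. As $|\sigma^i\gamma-\sigma^j\gamma|\ge\sqrt3|\gamma|$, the norm of this charge is at least $(\sqrt3|\gamma|-2k)^2>2n$ for $r$ large. So these terms have weight $>n$ and do not contribute. In the remaining terms both carry $\hat\sigma^i$; pull it out in front.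

To multiply vertex operators, recall $Y(e_a,x)=H_{\bar a}(x)\exp\big(-\sum_{n\ge1}\bar a(n)\frac{x^{-n}}n\big)e_ax^{\bar a(0)}$. Moving $\exp(-\sum\alpha(n)x^{-n}/n)$ past $H_\beta(y)$ produces $(1-y/x)^{(\alpha,\beta)}$, and $x^{\alpha(0)}$ on charge $\beta$ gives $x^{(\alpha,\beta)}$; together they give $(x-y)^{(\alpha,\beta)}$ expanded in $|x|>|y|$. With $\alpha_s^I=\sigma^{i_s}\alpha_s$ we obtain
$$f_n=\sum_{I\in(\mathbb Z/\ell)^k}\ \prod_{s<s'}(x_s-x_{s'})^{(\alpha_s^I,\alpha_{s'}^I)}\prod_s(x_s-y)^{(\alpha_s^I,\gamma)}x_s^{-(\alpha_s^I,\gamma)}\;y^{-(\gamma,\gamma)}\,\Phi_I(x,y),$$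
expanded in $|x_1|>\dots>|x_k|>|y|$. Here $\Phi_I$ is the weight $n$ part of $\sum_i\hat\sigma^i\big[\prod_sH_{\alpha_s^I}(x_s)H_\gamma(y)e_{b_I}\big]$ with $b_I=\prod_s\hat\sigma^{i_s}a_s$. It is a homogeneous polynomial in $x,y$, of degree $n-\frac12|\bar b_I|^2\le n$ (or zero), with coefficients in $V_n^0$.

**Step 3: clear denominators and look near the right points.** Multiply by $\prod_{s<s'}(x_s-x_{s'})^4\prod_s(x_s-y)^L$ with $L$ large. As $(\alpha_s^I,\alpha_{s'}^I)\ge-4$, the result is a Laurent polynomial, with coefficients in $U_n$. Put $y=1$, and substitute $x_s=1+t_s$ if $\alpha_s\in\mathcal P$ and $x_s=t_s$ otherwise (then $-\alpha_s\in\mathcal P$). We get an element of $U_n[[t]][t^{-1}]$.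

For $\alpha_s\in\mathcal P$ the factor $(x_s-1)^{L+(\alpha_s^I,\gamma)}$ is $t_s^{L+(\sigma^{i_s}\alpha_s,\gamma)}$. By (8.1) its exponent is minimal for $i_s=0$ and larger by at least $K$ for $i_s\ne0$. For $-\alpha_s\in\mathcal P$ the factor $x_s^{-(\alpha_s^I,\gamma)}=t_s^{(\sigma^{i_s}(-\alpha_s),\gamma)}$ behaves in the same way. All other factors are power series in $t$. Divide by the minimal powers of the $t_s$ and by the unit power series in $\mathbb Z[[t_s]]$ coming from the remaining $s$-factor for $I=0$, which is $(1+t_s)^{-(\alpha_s,\gamma)}$, respectively $(t_s-1)^{L+(\alpha_s,\gamma)}$. Every term with $I\ne0$ becomes divisible by some $t_s^K$. So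
$$D_0(t)\,\Phi_0(x(t),1)+\big(\text{terms in the ideal }(t_1^K,\dots,t_k^K)\big),\qquad D_0=\prod_{s<s'}(x_s-x_{s'})^{4+(\alpha_s,\alpha_{s'})},\tag{9.2}$$
has all its coefficients in $U_n$.

**Step 4: isolate $I=0$.** $D_0\Phi_0$ is a polynomial in $t$ of degree at most $8\cdot\frac{k(k-1)}2+n=4k(k-1)+n$, which is less than $K$ for $r$ large. So no monomial of $D_0\Phi_0$ lies in the ideal in (9.2), and all its coefficients are in $U_n$. Each factor $x_s-x_{s'}$ of $D_0$ is $t_s-t_{s'}$ or $t_s-t_{s'}\pm1$, hence monic in $t_s$, and exact division by a monic polynomial preserves integrality. So $\Phi_0(x(t),1)$ has coefficients in $U_n$, hence so does $\Phi_0(x,1)$, and by homogeneity $\Phi_0(x,y)$. Its $y^0$-part is the weight $n$ part of $\sum_i\hat\sigma^i[\prod_sH_{\alpha_s}(x_s)e_b]$, whose coefficients are the elements (9.1). They also lie in $V^0$. Hence $S_n\subset U_n^h$, and equality follows by self-duality. $\square$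

## 10. The Leech lattice under 8C: leading coefficients at the cusp 0

Let $p=2$, $\ell=3$, $g\in8C$, let $D$ be as in Lemma 5.1 and $1\ne h\in D$, so $h\in3B$. We now compute the cohomology on the lattice side.

**Transporting $g$.** By Lemma 7.1, $g\in C_{\mathbb M}(h)$ acts on $V^0$ as some $\hat g\in\widehat{\mathcal C}$, unique up to $\langle\hat\sigma\rangle$, and $\hat\sigma$ is central. As $\hat g^8$ is trivial on $V^0$, $\hat g^8=\hat\sigma^i$ for some $i$. Replacing $\hat g$ by $\hat g\hat\sigma^i$ we get $\hat g^8=\hat\sigma^{9i}=1$. As $g$ acts on $V^0$ with order $8$, $\hat g$ has order $8$. Since $\ker(\widehat{\mathcal C}\to\mathcal C)=\mathcal A$ is a $3$-group, the image $\bar g\in\mathcal C$ also has order $8$. Each $\hat ge_a$ is a root of unity times some $e_{a'}$ with $\overline{a'}=\bar g\bar a$. For $j\in\{1,2,4\}$ let $G_j=\langle\bar g^j\rangle$, $F_j=\Lambda^{G_j}$, and define $\varepsilon_j:F_j\to\mathbb C^*$ by $\hat g^je_a=\varepsilon_j(\bar a)e_a$. By (6.1), whose leading coefficient is $e_{ab}$, and because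 $\hat g^j$ is an automorphism, $\varepsilon_j$ is a character.

**Proposition 10.1.** $\varepsilon_j=1$ and $\hat H^1(G_j,\Lambda)=0$ for $j=4,2,1$.

*Proof.* Take $j=4,2,1$ in this order. Then $\varepsilon_j^2=1$: for $j=4$ because $\hat g^8=1$, and for $j=2,1$ because $F_j\subset F_{2j}$ and $\varepsilon_j^2=\varepsilon_{2j}|_{F_j}=1$ by the previous case. Now write $g,\hat g,\bar g,F,\varepsilon,G$ for $g^j,\hat g^j,\bar g^j,F_j,\varepsilon_j,G_j$, let $\prod_k(X^k-1)^{m_k}$ be the characteristic polynomial of $\bar g$ on $\Lambda$, and $r=\mathrm{rk}\,F$.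

**Step 1: compute a trace in two ways.** Three times the trace of $g$ on $V^0$ is the sum of the traces of $g,gh,gh^2$ on $V^\natural$, and also the sum of the traces of $\hat g,\hat g\hat\sigma,\hat g\hat\sigma^2$ on $V_\Lambda$. On the Fock space $\bar g$ has trace $\prod_n\det(1-\bar gq^n)^{-1}=\prod_n\prod_k(1-q^{kn})^{-m_k}$, and $\sum km_k=24$. So
$$T_g+T_{gh}+T_{gh^2}=\frac{\theta_{F,\varepsilon}}{\eta_{\bar g}}+\frac2{\eta_{\bar g\sigma}}.\tag{10.1}$$
The last term needs two remarks. First, a vector fixed by $\bar g\sigma^{\pm1}$ is fixed by $(\bar g\sigma^{\pm1})^{16}=\sigma^{\pm1}$, hence is $0$; so $\hat g\hat\sigma^{\pm1}$ contributes no theta factor. Second, $\bar g\sigma$ and $\bar g\sigma^{-1}$ have the same characteristic polynomial, computed as follows. On the $\omega$-eigenspace of $\sigma$ the characteristic polynomial $P$ of $\bar g$ has coefficients in $\mathbb Q(\omega)$ and its roots are $2$-power roots of unity. The $\Phi_{2^i}$ are irreducible over $\mathbb Q(\omega)$, so $P$ is a product of them, hence rational,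 hence equal to the characteristic polynomial on the $\bar\omega$-eigenspace. Thus $P^2=\prod(X^k-1)^{m_k}$; by uniqueness of exponents the $m_k$ are even and $P=\prod(X^k-1)^{m_k/2}$. Multiplying all $k$-th roots of unity by $\omega$ turns $X^k-1$ into $X^k-\omega^k$, and $3\nmid k$, so both $\bar g\sigma^{\pm1}$ have characteristic polynomial
$$\prod_k\big[(X^k-\omega)(X^k-\bar\omega)\big]^{m_k/2}=\prod_k\Big(\frac{X^{3k}-1}{X^k-1}\Big)^{m_k/2}.$$
Hence $\eta_{\bar g\sigma}=\prod_k\big(\eta(3k\tau)/\eta(k\tau)\big)^{m_k/2}$ in both cases.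

As a check, take $g=1$ in (10.1). In degree $q$ the left side is $196884+54+54$. On the right, $\theta_\Lambda/\eta^{24}=(1+196560q^2+\cdots)\,q^{-1}(1+24q+324q^2+\cdots)$ contributes $324+196560=196884$, and $2(\eta(\tau)/\eta(3\tau))^{12}=2q^{-1}(1-12q+54q^2-\cdots)$ contributes $108$. The constant terms are $0$ and $24-24$.

**Step 2: asymptotics of the left side at $\tau=it$, $t\to0^+$.** $g$ is Fricke by Lemmas 2.1 and 1.2, and $gh,gh^2=gh^{-1}$ are not Fricke by Lemma 5.1. By Lemma 1.1 the left side is $s\,e^{2\pi/(c^2t)}(1+o(1))$ with $|s|=1$.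

**Step 3: asymptotics of the right side.** By Lemma 4.2 the first term is asymptotic to $Ae^{2\pi a'/t}$ with $A=\nu|\hat H^1(G,\Lambda)|^{1/2}$. For the second, $\eta(kit)=(kt)^{-1/2}\eta(i/(kt))$ gives
$$\frac2{\eta_{\bar g\sigma}(it)}\sim2B\,e^{2\pi b'/t},\qquad B=\prod_k\Big(\frac{3k}k\Big)^{m_k/4}=3^{r/4}\ge1,$$
for some real $b'$.

**Step 4: compare.** All leading coefficients on the right are positive, so there is no cancellation. The leading coefficient is $A$ if $a'>b'$, $A+2B$ if $a'=b'$, and $2B$ if $a'<b'$. It must equal $s$, so $s=1$ and this coefficient is $1$. As $B\ge1$, only $A=1$ is possible. So $\nu=1$ and $\hat H^1(G,\Lambda)=0$, and by Lemma 4.2 $\varepsilon=1$. $\square$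

**Corollary 10.2.** $V_{\Lambda,\mathcal O}$ is a permutation $\mathcal O[\langle\hat g\rangle]$-module. In particular $\hat H^1(G',V_{\Lambda,\mathcal O})=0$ for all $G'\le\langle\hat g\rangle$.

*Proof.* **Step 1: a permuted basis of $M_{\mathcal O}$.** The nontrivial subgroups of $\langle\bar g\rangle$ are $G_4,G_2,G_1$. By Proposition 10.1 and Lemma 3.1, $\Lambda\otimes\mathbb Z_2$ has a $\mathbb Z_2$-basis $\mathcal B$ permuted by $\bar g$. For $x=\sum c_i\alpha_i$ with $c_i\in\mathbb Z_2$, the series $H_x=\prod H_{\alpha_i}^{c_i}$ has coefficients in $M_{\mathbb Z}\otimes\mathbb Z_2$, because $(1+u)^c=\sum\binom cmu^m$ and $\binom cm\in\mathbb Z_2$ for $c\in\mathbb Z_2$. Conversely the $H_{\alpha_i}$ are such products of the $H_\beta$, $\beta\in\mathcal B$. So $M_{\mathbb Z}\otimes\mathbb Z_2=\mathbb Z_2[s_m(\beta):\beta\in\mathcal B,\,m\ge1]$; these generators are algebraically independent by the leading term argument of §6. The monomial basis is permuted by $\bar g$.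

**Step 2: all charges.** $V_{\Lambda,\mathcal O}$ is the direct sum, over $\bar g$-orbits of $\beta\in\Lambda$, of modules induced from $M_{\mathcal O}e_b$, with $b$ over $\beta$, for the stabilizer $\langle\hat g^j\rangle$ of $\beta$, $j\in\{1,2,4,8\}$. This stabilizer fixes $e_b$, since $\varepsilon_j=1$ (and $\hat g^8=1$). By Step 1, $M_{\mathcal O}e_b$ is a permutation module for it, so $V_{\Lambda,\mathcal O}$ is one for $\langle\hat g\rangle$.

**Step 3: cohomology.** A restriction of a permutation module is a permutation module, and $H^1(G',\mathcal O[G'/G''])=H^1(G'',\mathcal O)=\mathrm{Hom}(G'',\mathcal O)=0$. $\square$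

## 11. Proof of (∗) and of Theorem A

Let $g\in8C$, $D\cong3^2$ as in Lemma 5.1, $p=2$, and $U=V\otimes\mathcal O$, a self-dual $\mathcal O$-form by §6.

**Step 1: cut $U$ into pieces fixed by $3B$-elements.** Since $3\in\mathcal O^*$ and $\mu_3\subset\mathcal O$, $U=\bigoplus_\chi U^\chi$ over the characters $\chi:D\to\mu_3$. This is a decomposition of $\langle g\rangle$-modules, because $g$ commutes with $D$. As $D$ is not cyclic, every $\chi$ has some $h\ne1$ in its kernel. So $U^\chi$ is a $\langle g\rangle$-direct summand of $U^h$, with $h\in3B$.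

**Step 2: pass to the lattice.** By Theorem 9.1 with $\ell=3$, $U^h=V_{\Lambda,\mathcal O}^{\hat\sigma}$, with $g$ acting as $\hat g$. As $\hat\sigma$ commutes with $\hat g$ and $3$ is a unit, this is a $\langle\hat g\rangle$-direct summand of $V_{\Lambda,\mathcal O}$. By Corollary 10.2, $\hat H^1(G',U^h)=0$, hence $\hat H^1(G',U^\chi)=0$ and $\hat H^1(G',U)=0$, for all $G'\le\langle g\rangle$.

**Step 3: descend to $\mathbb Z$.** As $\mathcal O$ is flat over $\mathbb Z$, $\hat H^1(G',V)\otimes_{\mathbb Z}\mathcal O=\hat H^1(G',U)=0$. The group $\hat H^1(G',V)$ is killed by $8$, so it is a $\mathbb Z_{(2)}$-module, and $\mathcal O$ is faithfully flat over $\mathbb Z_{(2)}$. So $\hat H^1(G',V)=0$. This is (∗), and Theorem A follows by the reduction in §2. $\blacksquare$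

## 12. Uniqueness of the self-dual form

One more input is used here: $\mathbb M$ contains a $2B$-pure four-group (ATLAS).

**Theorem 12.1.** For every prime $p$ and every isomorphism $\mathbb C\cong\overline{\mathbb Q_p}$, $V^\natural$ has at most one self-dual $\mathcal O$-form.

*Proof.* If $p=2$ take $\ell=3$ and let $D$ be the $3B$-pure $3^2$ of Lemma 5.1. If $p$ is odd take $\ell=2$ and let $D$ be a $2B$-pure $2^2$. In both cases $\ell\ne p$, so $|D|$ is a unit, and every character of $D$ with values in $\mu_\ell$ has a nontrivial kernel. As in §11, any self-dual $\mathcal O$-form satisfies $U=\sum_{1\ne h\in D}U^h$. By Theorem 9.1 each $U^h$ equals $V_{\Lambda,\mathcal O}^{\hat\sigma}$ under an identification of $(V^\natural)^h$ with $V_\Lambda^{\hat\sigma}$ fixed once for each $h$, and this does not depend on $U$. $\square$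

**Proof of Theorem B.** **Step 1: the isomorphism is unique.** Two $\mathbb M$-equivariant isomorphisms of graded vertex algebras $V\otimes\mathbb C\to V'\otimes\mathbb C$ differ by a graded automorphism $\psi$ of $V^\natural$ commuting with $\mathbb M$. The conformal vector spans $(V_2^\natural)^{\mathbb M}$, so $\psi$ multiplies it by a scalar $\lambda$. Then $\psi L(0)\psi^{-1}=\lambda L(0)$, while $\psi$ preserves the grading and so commutes with $L(0)$; hence $\lambda=1$. So $\psi\in\mathrm{Aut}(V^\natural)=\mathbb M$ is central, and $Z(\mathbb M)=1$.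

**Step 2: it is rational.** Let $\varphi$ be the isomorphism. For $\tau\in\mathrm{Aut}(\mathbb C)$ acting on the second factors, $\tau\varphi\tau^{-1}$ is again a $\mathbb C$-linear $\mathbb M$-equivariant isomorphism of graded vertex algebras, so it equals $\varphi$. The fixed field of $\mathrm{Aut}(\mathbb C)$ is $\mathbb Q$, so $\varphi(V\otimes\mathbb Q)=V'\otimes\mathbb Q$.

**Step 3: it is integral at every $p$.** Use $\varphi$ to put both forms in one $V^\natural$. By Theorem 12.1, $V\otimes\mathcal O=V'\otimes\mathcal O$ for every $p$. Intersecting with the common rational form and using $\mathcal O\cap\mathbb Q=\mathbb Z_{(p)}$, we get $V\otimes\mathbb Z_{(p)}=V'\otimes\mathbb Z_{(p)}$ for all $p$. So $V=V'$. $\square$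

**Transfer of (I0).** The proof of Theorem 12.1 does not use (I0). So if (I0) is read as a statement about one self-dual form $V'$, over $\mathbb Z$ or only over $\mathbb Z_p$, it passes to all of them. For a form over $\mathbb Z_p$, the argument of §6 shows $\mathbf 1=ku$ with $k$ a unit and $(\mathbf 1,\mathbf 1)$ a unit, so $V'\otimes\mathcal O$ is again a self-dual $\mathcal O$-form. For $g$ of odd prime order $p$ and any self-dual $V$, Theorem 12.1 gives $\hat H^1(g,V)\otimes\mathcal O=\hat H^1(g,V'\otimes\mathcal O)=0$. As $\hat H^1(g,V)$ is killed by $p$, faithful flatness gives $\hat H^1(g,V)=0$.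

## 13. Nonnegative traces and the converse

**Proof of Theorem C.** **(a)$\Rightarrow$(b).** Consider $g^j$. The generator of its Sylow $p$-subgroup and all powers of that generator are powers of $g$ of prime power order, hence Fricke. The reduction of §2 uses only this. So (I0) and (∗) give $\hat H^1(g^j,V)=0$.

**(b)$\Rightarrow$(c).** Let $G$ be the Sylow $p$-subgroup of $\langle g\rangle$. Every subgroup of $G$ is some $\langle g^j\rangle$, so $H^1(G',V_n\otimes\mathbb Z_p)=\hat H^1(g^j,V_n)\otimes\mathbb Z_p=0$ for all $G'\le G$. Apply Lemma 3.1 to $V_n\otimes\mathbb Z_p$.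

**(c)$\Rightarrow$(a).** Let $k$ be a power of $g$ of $p$-power order. By (c), $\mathrm{Tr}(k|V_n)$ is the number of basis vectors fixed by $k$, so it is $\ge0$ for all $n$. That is, $T_k=q^{-1}+\sum_{n\ge1}a_nq^n$ with $a_n\ge0$. Suppose $k$ is not Fricke. By Lemma 1.1, $T_k(it)$ is bounded as $t\to0^+$. Since the coefficients are nonnegative, $|T_k(x+iy)|\le T_k(iy)$, so $T_k(x+iy)$ is bounded for small $y>0$, uniformly in $x$. But $\Gamma_k\supset\Gamma_0(M)$ for some $M$, and $w=\begin{pmatrix}1&0\\M&1\end{pmatrix}\in\Gamma_0(M)$ maps $\infty$ to $1/M$. For $\tau=iy'$ with $y'\to\infty$ we have $T_k(w\tau)=T_k(\tau)\to\infty$ in absolute value, while $\mathrm{Im}\,w\tau=y'/|Miy'+1|^2\to0$. This is a contradiction, so $k$ is Fricke. $\square$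

For example, an element $g$ with symbol $8+$ is Fricke, but $g^4$ has symbol $2-$ and is not. So by Theorem C some $\hat H^1(g^j,V)$ is nonzero, for every self-dual $V$.
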